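\title{A Banach space whose unit ball is not expand-contract plastic}

\begin{abstract}
A metric space is expand-contract plastic if every nonexpansive bijection of the space onto itself is an isometry. We construct, in ZFC, a real nonseparable Banach space of cardinality $2^{\aleph_0}$ whose closed unit ball is not expand-contract plastic. A shift reduces the problem to finding a nonexpansive bijection between the unit balls of two different spaces that is not an isometry. We build such a bijection on the ball of $\ell_1(\Gamma)$ by a transfinite recursion of length $\omega_1$; the main point is to keep the map injective at limit stages.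
\end{abstract}

\section{Introduction}

A map $F$ between metric spaces is \emph{nonexpansive} if $d(F(x),F(x'))\le d(x,x')$ for all $x,x'$, and it is an \emph{isometry} if equality always holds. A metric space $M$ is \emph{expand-contract plastic}, or \emph{plastic} for short, if every nonexpansive bijection of $M$ onto itself is an isometry. Applied to the inverse map, the definition says that a bijection of $M$ that increases some distance must decrease another one.

A finite space is plastic, because a bijection preserves the sum of all distances. The real line is not: consider $x\mapsto x/2$. A totally bounded space, that is, one that is covered by finitely many balls of radius $\varepsilon$ for each $\varepsilon>0$, behaves like a finite one. Indeed, Naimpally, Piotrowski and Wingler showed that if $M$ is totally bounded and $f\colon M\to M$ satisfies $d(f(p),f(q))>d(p,q)$ for some $p,q$, then $d(f(r),f(s))<d(r,s)$ for some $r,s$. Consequently every totally bounded space is plastic.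

Throughout, Banach spaces are real, $B_X=\{x\in X:\|x\|\le1\}$ carries the metric $\|x-x'\|$, and $\mathfrak c=2^{\aleph_0}$. If $X$ has finite dimension, then $B_X$ is compact and hence plastic. In infinite dimensions $B_X$ is not totally bounded, and the result above does not apply.

\medskip
\noindent\textbf{Problem.} \emph{Is the unit ball of every Banach space plastic?}
\medskip

The problem is stated as open in \cite{Zav}, even for $c_0$, $C[0,1]$ and $L_1[0,1]$. There are reasons to guess a positive answer. A linear map $T\colon X\to Y$ that restricts to a bijection of $B_X$ onto $B_Y$ is an isometry, because $T$ is invertible and $\|T\|\le1$, $\|T^{-1}\|\le1$. Nonlinear maps are rigid as well, at the center and along radii.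

\begin{lemma}\label{lem:rigid}
Let $F\colon B_X\to B_Y$ be nonexpansive. If $F$ is onto, then $F(0)=0$. If $F(0)=0$ and $\|F(x)\|=1$, then $\|x\|=1$ and $\|F(tx)\|=t$ for $0\le t\le1$.
\end{lemma}

\begin{proof}
Suppose that $F$ is onto and $y=F(0)\ne0$. Pick $x$ with $F(x)=-y/\|y\|$. Then $1+\|y\|=\|F(x)-F(0)\|\le\|x\|\le1$, which is false. If $F(0)=0$, then $\|F(x)\|\le\|x\|$ for all $x$. So $\|F(x)\|=1$ gives $\|x\|=1$ and $t\ge\|F(tx)\|\ge\|F(x)\|-\|x-tx\|=t$.
\end{proof}

On the other hand, boundedness and convexity alone do not force plasticity, because infinitely many coordinates leave room for a shift.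

\begin{example}\label{ex:box}
In $c_0(\mathbb Z)$ with the sup norm, let $K$ be the set of all $z$ with $|z_n|\le1$ for $n\le-1$ and $|z_n|\le\frac12$ for $n\ge0$. Put $\Phi(z)_0=\frac12z_{-1}$ and $\Phi(z)_n=z_{n-1}$ for $n\ne0$. Then $\Phi$ is a nonexpansive bijection of $K$ onto $K$, and it halves the distance between vectors supported on the coordinate $-1$. The set $K$ is the unit ball of the equivalent norm $\max(\sup_{n<0}|z_n|,\,2\sup_{n\ge0}|z_n|)$, but for that norm $\Phi$ is an isometry.
\end{example}

The answer to the problem is negative, and plasticity can fail badly. For a bijection $F\colon B_X\to B_Y$ consider the following two properties.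
\begin{itemize}
\item[(i)] For every $\varepsilon>0$ there are $x,x'\in B_X$ with $\|x-x'\|=2$ and $\|F(x)-F(x')\|<\varepsilon$, and there is $x$ with $\|x\|=1$ and $0<\|F(x)\|<\varepsilon$.
\item[(ii)] The inverse $F^{-1}$ is discontinuous at every point of $B_Y$.
\end{itemize}
Property (i) is the strongest possible collapse: pairs at the maximal distance $2$ go to pairs at arbitrarily small positive distance.

\begin{theorem}\label{thm:main}
There are a Banach space $Z$ with $|Z|=\mathfrak c$ and a nonexpansive bijection $\Phi\colon B_Z\to B_Z$ that is not an isometry. The map $\Phi$ can be chosen with properties \textup{(i)} and \textup{(ii)}.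
\end{theorem}

The work lies in the following statement about two different balls.

\begin{theorem}\label{thm:two}
There are a set $\Gamma$ with $|\Gamma|=\mathfrak c$, a Banach space $Y$ with $|Y|=\mathfrak c$, and a nonexpansive bijection $F\colon B_{\ell_1(\Gamma)}\to B_Y$ that is not an isometry and has properties \textup{(i)} and \textup{(ii)}.
\end{theorem}

The passage from two balls to one is general. Let $c_0(\mathbb N;X)$ be the space of sequences in $X$ whose norms tend to $0$, with the sup norm, and let $V\oplus_\infty W$ be the direct sum with the norm $\max(\|v\|,\|w\|)$. The space $V$ is an \emph{$M$-summand} of a Banach space $U$ if $U=V\oplus_\infty W$ for some $W$; the projection onto $V$ then has norm at most $1$, so $V$ is $1$-complemented in $U$.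

\begin{theorem}\label{thm:reduction}
\textup{(a)} If $F\colon B_X\to B_Y$ is a nonexpansive bijection between unit balls of Banach spaces and $F$ is not an isometry, then the unit ball of $c_0(\mathbb N;X)\oplus_\infty c_0(\mathbb N;Y)$ is not plastic. Hence, for a class of Banach spaces closed under $X,Y\mapsto c_0(\mathbb N;X)\oplus_\infty c_0(\mathbb N;Y)$, all unit balls are plastic if and only if every nonexpansive bijection between the unit balls of two members of the class is an isometry.

\textup{(b)} Every Banach space $V$ is an $M$-summand, in particular a $1$-complemented subspace, of a Banach space whose unit ball is not plastic.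
\end{theorem}

The construction is carried out in ZFC. The space $Z$ is nonseparable, since it contains $\ell_1(\Gamma)$ with $\Gamma$ uncountable. The argument does not settle the problem for $c_0$, $C[0,1]$ or $L_1[0,1]$, for separable Banach spaces, or for nonexpansive bijections with continuous inverse.

\section{From two balls to one}\label{sec:shift}

In Example~\ref{ex:box} the coordinate that crosses from $-1$ to $0$ passes through a nonexpansive bijection $[-1,1]\to[-\frac12,\frac12]$. We replace the two intervals by the unit balls $B_X$ and $B_Y$; the set on which the shift acts is then itself a unit ball. In this section we assume Theorem~\ref{thm:two}, which is proved in Sections \ref{sec:idea}--\ref{sec:recursion}.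

\begin{proof}[Proof of Theorem~\ref{thm:reduction}\textup{(a)}]
The space in question is isometric to the space $Z$ of all $z=(z_n)_{n\in\mathbb Z}$ with $z_n\in X$ for $n\le-1$, $z_n\in Y$ for $n\ge0$, and $\|z_n\|\to0$ as $|n|\to\infty$, with the sup norm. For $z\in B_Z$ put
\[
\Phi(z)_0=F(z_{-1}),\qquad \Phi(z)_n=z_{n-1}\quad(n\ne0).
\]
Each coordinate of $\Phi(z)$ lies in the unit ball of the right space and the norms still tend to $0$, so $\Phi(z)\in B_Z$. The map $\Psi$ given by $\Psi(w)_{-1}=F^{-1}(w_0)$ and $\Psi(w)_n=w_{n+1}$ for $n\ne-1$ sends $B_Z$ to $B_Z$ and is inverse to $\Phi$. For $z,z'\in B_Z$,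
\begin{equation}\label{eq:shift}
\|\Phi(z)-\Phi(z')\|=\max\Big(\|F(z_{-1})-F(z'_{-1})\|,\ \sup_{n\ne-1}\|z_n-z'_n\|\Big)\le\|z-z'\|.
\end{equation}
Choose $x,x'\in B_X$ with $\|F(x)-F(x')\|<\|x-x'\|$, and let $z,z'$ be supported on the coordinate $-1$ with values $x,x'$. By \eqref{eq:shift}, $\|\Phi(z)-\Phi(z')\|<\|z-z'\|$, so $\Phi$ is not an isometry.

Now take a class as in the statement. If all its unit balls are plastic, then by what we have proved no $F$ as above exists between two members. The converse is the case $X=Y$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]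
Let $Z$ and $\Phi$ be as in the last proof, with $X=\ell_1(\Gamma)$, $Y$ and $F$ from Theorem~\ref{thm:two}. An element of $\ell_1(\Gamma)$ is determined by a sequence in $\Gamma\times\mathbb R$, so $|X|\le\mathfrak c^{\aleph_0}=\mathfrak c$. Hence $\mathfrak c=|Y|\le|Z|\le\mathfrak c^{\aleph_0}=\mathfrak c$. If $z$ is supported on the coordinate $-1$, then $\Phi(z)$ is supported on the coordinate $0$ with value $F(z_{-1})$, so (i) passes from $F$ to $\Phi$. For (ii), fix $w\in B_Z$, and for $y\in B_Y$ let $w^y\in B_Z$ be obtained from $w$ by replacing $w_0$ with $y$. Then $\|w^y-w\|=\|y-w_0\|$ and $\|\Phi^{-1}(w^y)-\Phi^{-1}(w)\|=\|F^{-1}(y)-F^{-1}(w_0)\|$. Continuity of $\Phi^{-1}$ at $w$ would therefore give continuity of $F^{-1}$ at $w_0$.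
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:reduction}\textup{(b)}]
Take $Z$ and $\Phi$ from Theorem~\ref{thm:main}. The unit ball of $V\oplus_\infty Z$ is $B_V\times B_Z$ with the maximum metric, and $(v,z)\mapsto(v,\Phi(z))$ is a nonexpansive bijection of it that is not an isometry on $\{0\}\times B_Z$.
\end{proof}

\section{The idea of the construction}\label{sec:idea}

\subsection*{Two easy moves and one obstacle}
For a set $\Gamma$, the space $\ell_1(\Gamma)$ consists of the families $x=(x_\gamma)_{\gamma\in\Gamma}$ of reals with $\|x\|=\sum_\gamma|x_\gamma|<\infty$, and $e_\gamma$ are its unit basis vectors. If $\Gamma\subset\Gamma'$, we view $\ell_1(\Gamma)$ as the subspace of vectors in $\ell_1(\Gamma')$ supported on $\Gamma$, and $P_\Gamma$ is the projection that sets the coordinates outside $\Gamma$ to $0$; it has norm at most $1$.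

Let $F\colon B_{\ell_1(\Gamma)}\to B_Y$ be injective and nonexpansive, with $F(0)=0$. \emph{Covering $B_Y$ is easy.} For each point $s$ that $F$ misses, add a new basis vector $e_s$ and send it to $s$. The new vectors are as far from each other and from the old ball as norms allow: $\|e_s-e_{s'}\|=2\ge\|s-s'\|$, and $\|u-e_s\|=\|u\|+1\ge\|F(u)-s\|$ for $u$ in the old ball. This is the reason for working in $\ell_1$. The map must then be extended to the whole new ball, which is possible after embedding $Y$ in a space $\ell_\infty(I)$ of bounded functions with the sup norm. \emph{Restoring injectivity is also easy.} Add further coordinates in the sup norm that separate the new points. Both moves enlarge $Y$, so the map misses new points and we repeat. After $\omega_1$ steps the process closes up, because a Cauchy sequence in the union of the targets already lies in one of them.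

The obstacle is at countable limit stages. There the map is defined on a dense part of the ball, its extension is forced by continuity, and no new coordinate can be added. Injectivity need not survive. For instance, let $v=(2^{-n})_{n\ge1}$ and let $Q$ be the quotient map of $\ell_1(\mathbb N)$ onto $\ell_1(\mathbb N)/\mathbb Rv$. It is nonexpansive and injective on finitely supported vectors, yet $Q(v)=Q(0)$.

What survives a limit is a lower bound on distances. So we ask that near the old ball one component of the new map be equal to $F\circ P_\Gamma$. Two points $x,x'$ near the old ball then stay at least $\|F(P_\Gamma x)-F(P_\Gamma x')\|$ apart. How near is near? The point $x=u+be_s$ with $u$ old and $0\le b\le1$ is at distance $\|u\|+1-b$ from $e_s$, while $\|F(u)-s\|$ may be as large as $\|F(u)\|+1$. So the request can be met in general only for $b\le\|u\|-\|F(u)\|$: the map must shrink norms, and the slack is the room we have. By Lemma~\ref{lem:rigid} there is no slack on the segment $[0,e_s]$ when $\|s\|=1$. We therefore impose a bound $\|F(x)\|\le N(x)$ that leaves slack everywhere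 \emph{except} on the segments $[0,e_\gamma]$. Points of these segments have finite support, so they are never new at a limit stage.

\subsection*{The bound $N$ and the slack $\psi$}
For $x\in\ell_1(\Gamma)$ put
\[
m(x)=\sup_\gamma\max(x_\gamma,0),\qquad N(x)=\tfrac12\big(\|x\|+m(x)\big),\qquad \psi(x)=\tfrac12\big(\|x\|-m(x)\big),
\]
with $m(0)=0$ if $\Gamma=\emptyset$. These numbers do not change when $\Gamma$ is enlarged, $N+\psi=\|\cdot\|$, and $0\le m(x)\le\|x\|$.

\begin{lemma}\label{lem:N}
\begin{itemize}
\item[\textup{(a)}] $N$ and $\psi$ are $1$-Lipschitz, $\psi\ge0$, $\frac12\|x\|\le N(x)\le\|x\|$, and $N(e_\gamma)=1$.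
\item[\textup{(b)}] $\psi(x)=0$ if and only if $x=0$ or $x=te_\gamma$ for some $\gamma$ and $t>0$.
\item[\textup{(c)}] If $u$ and $b$ have disjoint supports, then $N(u+b)\ge N(u)$ and $\psi(u+b)\ge\psi(u)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $|m(x)-m(x')|\le\sup_\gamma|x_\gamma-x'_\gamma|\le\|x-x'\|$, and $N$, $\psi$ are averages of $\|\cdot\|$ and $\pm m$. The inequalities follow from $0\le m\le\|\cdot\|$, and $m(e_\gamma)=1$.

(b) If $x=te_\gamma$ with $t>0$, then $m(x)=t=\|x\|$. Conversely let $x\ne0$ and $m(x)=\|x\|$. Only finitely many coordinates exceed $\frac12\|x\|$, so the supremum is attained: $x_\gamma=\|x\|$ for some $\gamma$, and all other coordinates vanish.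

(c) Here $\|u+b\|=\|u\|+\|b\|$ and $m(u)\le m(u+b)=\max(m(u),m(b))\le m(u)+\|b\|$.
\end{proof}

For $\Gamma\subset\Gamma'$ the \emph{collar} of the old ball in the new one is
\[
A(\Gamma,\Gamma')=\{x\in B_{\ell_1(\Gamma')}:\ \|x-P_\Gamma x\|\le\psi(P_\Gamma x)\}.
\]
It contains $B_{\ell_1(\Gamma)}$. With the weaker bound $\|F(x)\|\le\|x\|$, that is, with slack $0$, the collar would be the old ball and would carry no information. With the stronger bound $\|F(x)\|\le\frac12\|x\|$, the map could not reach the unit sphere.

\begin{example}[one old and one new coordinate]\label{ex:two}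
Write $t^+=\max(t,0)$ and $t^-=\max(-t,0)$. Let $\Gamma=\{\gamma\}$ and identify $ue_\gamma$ with $u\in[-1,1]$, so that $N(u)=u^++\frac12u^-$ and $\psi(u)=\frac12u^-$. Let $Y=\mathbb R^2$ with the sup norm and $F(u)=(u^+,-\frac12u^-)$. This map is injective and nonexpansive, and $\|F(u)\|=N(u)$. It misses $s=(-1,1)$, and $\|F(u)-s\|=\max(1+u^+,1+\frac12u^-)=1+N(u)$, the worst case. Add the basis vector $e_s$ and write $(u,b)$ for $ue_\gamma+be_s$. The collar is the set of $(u,b)$ in the ball with $|b|\le\frac12u^-$; see Figure~\ref{fig:collar}. Put $c=(b-\frac12u^-)^+$ and define a map into $\mathbb R^3$ with the sup norm by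
\[
F'(u,b)=\big(u^+-c,\ c-\tfrac12u^-,\ \tfrac12\min(b,\tfrac12u^-)\big).
\]
Then $F'(u,0)=(F(u),0)$ and $F'(0,1)=(s,0)$. On the collar $c=0$, so the first two coordinates equal $F(u)$.

The map $F'$ is \emph{injective}: the sum of the first two coordinates is $u^+-\frac12u^-$, which determines $u$; then $c$ is determined, and $b=c+\min(b,\frac12u^-)$. It is \emph{nonexpansive}: the coordinates are continuous and piecewise affine on $\mathbb R^2$, their slopes in $b$ lie in $\{-1,0\}$, $\{0,1\}$, $\{0,\frac12\}$, and their slopes in $u$ lie in $\{-\frac12,0,1\}$, $\{0,\frac12,1\}$, $\{-\frac14,0\}$; a function that is $1$-Lipschitz in each variable is $1$-Lipschitz for the $\ell_1$ norm. It is \emph{bounded by $N$}: for $x=(u,b)$ we have $c\le b^+\le m(x)$, so the coordinates are bounded in absolute value by $m(x)$, $\max(m(x),\frac12\|x\|)$ and $\frac12\|x\|$, and both $m(x)$ and $\frac12\|x\|$ are at most $N(x)$.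

The collar cannot be widened toward $e_s$. If $b>\psi(u)$, then $\|(u,b)-e_s\|=|u|+1-b<1+N(u)=\|F(u)-s\|$, so no nonexpansive map sends $(u,b)$ to $F(u)$ and $e_s$ to $s$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2.1]
\fill[gray!35] (0,0) -- (-0.6667,0.3333) -- (-1,0) -- (-0.6667,-0.3333) -- cycle;
\draw (1,0) -- (0,1) -- (-1,0) -- (0,-1) -- cycle;
\draw[very thick] (-1,0) -- (1,0);
\fill (0,1) circle (0.03) node[above] {$e_s$};
\fill (1,0) circle (0.03) node[right] {$e_\gamma$};
\fill (-1,0) circle (0.03) node[left] {$-e_\gamma$};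
\fill (0,0) circle (0.03) node[below right] {$0$};
\end{tikzpicture}
\caption{The unit ball $|u|+|b|\le1$ of vectors $ue_\gamma+be_s$ in two-dimensional $\ell_1$. The old ball is the thick segment $b=0$. Its collar $|b|\le\frac12\max(-u,0)$ consists of the shaded kite and the segment $[0,e_\gamma]$, along which it has width zero.}
\label{fig:collar}
\end{figure}

\section{Extending and separating}\label{sec:tools}

The next two lemmas replace the explicit formulas of Example~\ref{ex:two}: the first produces the coordinates that extend $F$, the second the coordinates that restore injectivity. By convention $\ell_\infty(\emptyset)=\{0\}$.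

\begin{lemma}[extension under a bound]\label{lem:ext}
Let $(M,d)$ be a metric space, $C\subset M$ nonempty, $N\colon M\to[0,\infty)$ a $1$-Lipschitz function, and $g\colon C\to\ell_\infty(I)$ a nonexpansive map with $\|g(x)\|\le N(x)$ on $C$. Then $g$ extends to a nonexpansive map $G\colon M\to\ell_\infty(I)$ with $\|G(x)\|\le N(x)$ on $M$.
\end{lemma}

\begin{proof}
Each coordinate $g_i\colon C\to\mathbb R$ is $1$-Lipschitz. Its McShane extension is $\bar g_i(x)=\inf_{a\in C}\big(g_i(a)+d(x,a)\big)$. The infimum is finite, since $g_i(a)+d(x,a)\ge g_i(a_0)-d(a,a_0)+d(x,a)\ge g_i(a_0)-d(x,a_0)$ for a fixed $a_0\in C$. For $x\in C$, taking $a_0=x$ gives $\bar g_i(x)\ge g_i(x)$, and taking $a=x$ gives the reverse inequality. A finite infimum of $1$-Lipschitz functions is $1$-Lipschitz, and so are the maximum and minimum of two of them. Hence $G_i=\max(-N,\min(N,\bar g_i))$ is $1$-Lipschitz. It satisfies $|G_i|\le N$, and it equals $g_i$ on $C$ because $|g_i|\le N$ there. Put $G=(G_i)_{i\in I}$ and take suprema over $i$.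
\end{proof}

\begin{lemma}[separation off a closed set]\label{lem:sep}
Let $(M,d)$ be a metric space and $D\subset M$ closed and nonempty. There is a nonexpansive map $H\colon M\to\ell_\infty(M\setminus D)$ with $\|H(x)\|\le\frac12\operatorname{dist}(x,D)$ for all $x$, such that $H(x)\ne H(x')$ whenever $x\notin D$ and $x'\ne x$.
\end{lemma}

\begin{proof}
For $p\in M\setminus D$ let $h_p(x)=\frac12\max\big(0,\operatorname{dist}(p,D)-d(x,p)\big)$, and put $H=(h_p)_p$. Each $h_p$ is $\frac12$-Lipschitz, and $0\le h_p(x)\le\frac12\operatorname{dist}(x,D)$ because $\operatorname{dist}(p,D)\le d(p,x)+\operatorname{dist}(x,D)$. Let $x\notin D$ and $x'\ne x$. Since $D$ is closed, $\operatorname{dist}(x,D)>0$, and therefore $h_x(x')<\frac12\operatorname{dist}(x,D)=h_x(x)$.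
\end{proof}

The factor $\frac12$ makes $H$ fit under $N$, which can be as small as $\frac12\|x\|$. We also use two cardinality facts. A metric space with a dense subset of size at most $\mathfrak c$ has size at most $\mathfrak c^{\aleph_0}=\mathfrak c$, since each point is the limit of a sequence in the subset. In particular, the closed linear span of at most $\mathfrak c$ vectors has size at most $\mathfrak c$, since finite rational combinations are dense; this applies to $\ell_1(\Gamma)$ with $|\Gamma|\le\mathfrak c$.

\section{Tame extensions}\label{sec:tame}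

A \emph{stage} is a triple $T=(\Gamma,Y,F)$, where $\Gamma$ is a set with $|\Gamma|\le\mathfrak c$, $Y$ is a Banach space with $|Y|\le\mathfrak c$, and $F\colon B_{\ell_1(\Gamma)}\to B_Y$ is an injective nonexpansive map with $\|F(x)\|\le N(x)$ for all $x$. A stage $T'=(\Gamma',Y',F')$ is a \emph{tame extension} of $T$, written $T\preceq T'$, if $\Gamma\subset\Gamma'$, $Y$ is a closed subspace of $Y'$ with the same norm, $F'$ extends $F$, and
\begin{equation}\label{eq:tame}
\|F'(x)-F'(x')\|\ge\|F(P_\Gamma x)-F(P_\Gamma x')\|\qquad\text{for all }x,x'\in A(\Gamma,\Gamma').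
\end{equation}
We have $T\preceq T$, since $P_\Gamma$ is the identity on $\ell_1(\Gamma)$. For the lower bound \eqref{eq:tame} to be of use after infinitely many steps, it must compose; this is where the monotonicity of $\psi$ enters.

\begin{lemma}\label{lem:trans}
Let $\Gamma_1\subset\Gamma_2\subset\Gamma_3$ and $x\in A(\Gamma_1,\Gamma_3)$. Then $x\in A(\Gamma_2,\Gamma_3)$ and $P_{\Gamma_2}x\in A(\Gamma_1,\Gamma_2)$. Consequently $\preceq$ is transitive.
\end{lemma}

\begin{proof}
Write $P_i=P_{\Gamma_i}$, so that $P_1P_2=P_1$. The vectors $x-P_2x$ and $P_2x-P_1x$ are restrictions of $x-P_1x$, so both have norm at most $\psi(P_1x)$. The bound on $P_2x-P_1x$ says that $P_2x\in A(\Gamma_1,\Gamma_2)$. Since $P_1x$ and $P_2x-P_1x$ have disjoint supports, Lemma~\ref{lem:N}(c) gives $\psi(P_1x)\le\psi(P_2x)$, so $x\in A(\Gamma_2,\Gamma_3)$. If $T_1\preceq T_2\preceq T_3$ with $T_i=(\Gamma_i,Y_i,F_i)$ and $x,x'\in A(\Gamma_1,\Gamma_3)$, two applications of \eqref{eq:tame} give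
\[
\|F_3(x)-F_3(x')\|\ge\|F_2(P_2x)-F_2(P_2x')\|\ge\|F_1(P_1x)-F_1(P_1x')\|.
\]
The other three conditions in the definition of $\preceq$ are inclusions and restrictions, which compose.
\end{proof}

\begin{proposition}[successor step]\label{prop:succ}
Let $T=(\Gamma,Y,F)$ be a stage and $S=B_Y\setminus F(B_{\ell_1(\Gamma)})$. There is a tame extension $T'=(\Gamma',Y',F')$ of $T$ such that:
\begin{itemize}
\item[\textup{(a)}] $\Gamma'$ is the disjoint union of $\Gamma$ and a copy of $S$, and $F'(e_s)=s$ for the new basis vectors $e_s$, $s\in S$; hence $B_Y\subset F'(B_{\ell_1(\Gamma')})$;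
\item[\textup{(b)}] every point of $B_Y$ is the limit of a sequence in $B_{Y'}\setminus F'(B_{\ell_1(\Gamma')})$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $\Gamma'$ be as in (a), and put
\[
B=B_{\ell_1(\Gamma)},\quad M=B_{\ell_1(\Gamma')},\quad P=P_\Gamma,\quad A=A(\Gamma,\Gamma'),\quad E=\{e_s:s\in S\},\quad D=B\cup E.
\]
We have $B\subset A$. Also $A\cap E=\emptyset$, because $\|e_s-Pe_s\|=1$ while $\psi(Pe_s)=\psi(0)=0$. The set $D$ is closed, because $B$ is closed and distinct points of $E$ are at distance $2$.

\emph{The prescribed values.} Define $g\colon A\cup E\to B_Y$ by $g(x)=F(Px)$ for $x\in A$ and $g(e_s)=s$. We check that $g$ is nonexpansive. For $x,x'\in A$ we have $\|g(x)-g(x')\|\le\|Px-Px'\|\le\|x-x'\|$. For $s\ne s'$ we have $\|s-s'\|\le2=\|e_s-e_{s'}\|$. The mixed case is the one for which the collar was designed. Let $x\in A$, $u=Px$ and $b=x-u$, so that $\|b\|\le\psi(u)$. Since $u$ and $b-e_s$ have disjoint supports,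
\begin{align*}
\|x-e_s\|&=\|u\|+\|b-e_s\|\ge\|u\|+1-\|b\|\ge\|u\|-\psi(u)+1\\
&=N(u)+1\ge\|F(u)\|+\|s\|\ge\|g(x)-g(e_s)\|.
\end{align*}
Moreover $\|g\|\le N$: for $x\in A$, Lemma~\ref{lem:N}(c) gives $\|g(x)\|\le N(Px)\le N(x)$, and $\|g(e_s)\|\le1=N(e_s)$.

\emph{Extension.} Let $I=B_{Y^*}$ be the unit ball of the dual space and let $J\colon Y\to\ell_\infty(I)$, $J(y)=(y^*(y))_{y^*\in I}$. By the Hahn--Banach theorem $\|y\|=\sup_{y^*\in I}|y^*(y)|$, so $J$ is a linear isometry. Lemma~\ref{lem:ext} extends $J\circ g$ to a nonexpansive map $G\colon M\to\ell_\infty(I)$ with $\|G\|\le N$.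

\emph{Separation.} The map $G$ takes the same value at points of $A$ with the same projection, so it need not be injective. The new coordinates must vanish on $D$, where the values of $F'$ are to lie in $Y$. Let $H$ be the map of Lemma~\ref{lem:sep} for $D\subset M$. It vanishes on $D$, and $\|H(x)\|\le\frac12\|x\|\le N(x)$ because $0\in D$.

\emph{The new stage.} In $V=\ell_\infty(I)\oplus_\infty\ell_\infty(M\setminus D)\oplus_\infty\mathbb R$ put
\[
F'(x)=(G(x),H(x),0),\qquad j(y)=(J(y),0,0).
\]
Let $Y'$ be the closed linear span of $j(Y)\cup F'(M)\cup\{(0,0,1)\}$. We use $Y'$ and not $V$ only to control cardinality: $|\Gamma'|\le|\Gamma|+|Y|\le\mathfrak c$, so $|M|\le\mathfrak c$ and $|Y'|\le\mathfrak c$. We identify $Y$ with $j(Y)$, which is closed because it is complete; formally, we rename each point $j(y)$ of $Y'$ as $y$.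

Since $V$ carries the maximum norm, $F'$ is nonexpansive and $\|F'(x)\|\le N(x)\le1$. On $D$ we have $F'=j\circ g$, so $F'(u)=F(u)$ for $u\in B$ and $F'(e_s)=s$. This proves (a), since $B_Y=F(B)\cup S$. The map $F'$ is injective on $D$, because $F$ is injective on $B$, distinct $e_s$ go to distinct $s$, and $S\cap F(B)=\emptyset$. If $x\ne x'$ and one of them lies outside $D$, then $H(x)\ne H(x')$. So $T'$ is a stage. For $x,x'\in A$,
\[
\|F'(x)-F'(x')\|\ge\|G(x)-G(x')\|=\|J(F(Px))-J(F(Px'))\|=\|F(Px)-F(Px')\|,
\]
which is \eqref{eq:tame}. For (b), let $y\in B_Y$ and $y_n=j(y)+(0,0,\frac1n)\in Y'$. Then $\|y_n\|=\max(\|y\|,\frac1n)\le1$, $y_n\to y$, and $y_n\notin F'(M)$ because the last coordinate of $F'$ is $0$.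
\end{proof}

The summand $\mathbb R$ serves only for (b), which in turn is used only for property (ii). Recall that $\omega_1$ is the first uncountable ordinal, that $|\omega_1|=\aleph_1\le\mathfrak c$, and that every countable set of ordinals below $\omega_1$ has an upper bound below $\omega_1$.

\begin{proposition}[limit step]\label{prop:limit}
Let $\lambda\le\omega_1$ be a limit ordinal and let $T_\beta=(\Gamma_\beta,Y_\beta,F_\beta)$, $\beta<\lambda$, be stages with $T_\beta\preceq T_\delta$ for $\beta\le\delta<\lambda$. Let $\Gamma_\lambda=\bigcup_{\beta<\lambda}\Gamma_\beta$ and let $Y_\lambda$ be the completion of $\bigcup_{\beta<\lambda}Y_\beta$. Then the maps $F_\beta$ have a unique continuous common extension $F_\lambda\colon B_{\ell_1(\Gamma_\lambda)}\to B_{Y_\lambda}$, the triple $T_\lambda=(\Gamma_\lambda,Y_\lambda,F_\lambda)$ is a stage, and $T_\beta\preceq T_\lambda$ for all $\beta<\lambda$.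
\end{proposition}

\begin{proof}
Write $B_\beta=B_{\ell_1(\Gamma_\beta)}$ and $P_\beta=P_{\Gamma_\beta}$. For $x\in B_\lambda$ we have $P_\beta x\in B_\beta$ and
\begin{equation}\label{eq:conv}
P_\beta x\to x\qquad\text{as }\beta\uparrow\lambda.
\end{equation}
Indeed, given $\varepsilon>0$, finitely many coordinates carry all but $\varepsilon$ of the norm of $x$; they lie in some $\Gamma_{\beta_0}$, and $\|x-P_\beta x\|\le\varepsilon$ for $\beta_0\le\beta<\lambda$. So $\bigcup_{\beta<\lambda}B_\beta$ is dense in $B_\lambda$. The maps $F_\beta$ extend one another and define a nonexpansive map from this union into the complete space $B_{Y_\lambda}$. It has a unique continuous extension $F_\lambda$ to $B_\lambda$, which is nonexpansive and satisfies $\|F_\lambda\|\le N$ because $N$ is continuous. Each $Y_\beta$ is complete, hence closed in $Y_\lambda$. The sets $\Gamma_\lambda$ and $\bigcup_{\beta<\lambda}Y_\beta$ have size at most $\aleph_1\cdot\mathfrak c=\mathfrak c$, so $|Y_\lambda|\le\mathfrak c$.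

\emph{The lower bound.} Let $\beta<\lambda$ and $x,x'\in A(\Gamma_\beta,\Gamma_\lambda)$. For $\beta\le\delta<\lambda$, Lemma~\ref{lem:trans} gives $P_\delta x,P_\delta x'\in A(\Gamma_\beta,\Gamma_\delta)$, and $T_\beta\preceq T_\delta$ gives
\[
\|F_\lambda(P_\delta x)-F_\lambda(P_\delta x')\|=\|F_\delta(P_\delta x)-F_\delta(P_\delta x')\|\ge\|F_\beta(P_\beta x)-F_\beta(P_\beta x')\|.
\]
Let $\delta\uparrow\lambda$. By \eqref{eq:conv} and the continuity of $F_\lambda$,
\begin{equation}\label{eq:lower}
\|F_\lambda(x)-F_\lambda(x')\|\ge\|F_\beta(P_\beta x)-F_\beta(P_\beta x')\|.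
\end{equation}

\emph{Injectivity.} We claim that every $x\in B_\lambda$ lies in $A(\Gamma_\beta,\Gamma_\lambda)$ for all sufficiently large $\beta<\lambda$. If $\psi(x)>0$, then $\|x-P_\beta x\|\to0$ while $\psi(P_\beta x)\to\psi(x)>0$, by \eqref{eq:conv} and Lemma~\ref{lem:N}(a). If $\psi(x)=0$, then by Lemma~\ref{lem:N}(b) the support of $x$ has at most one point, so $x-P_\beta x=0$ for all large $\beta$. Now let $x\ne x'$ in $B_\lambda$. Choose $\beta<\lambda$ so large that both points lie in $A(\Gamma_\beta,\Gamma_\lambda)$ and, by \eqref{eq:conv}, $P_\beta x\ne P_\beta x'$. Since $F_\beta$ is injective, the right side of \eqref{eq:lower} is positive. Thus $T_\lambda$ is a stage, and \eqref{eq:lower} says that $T_\beta\preceq T_\lambda$.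
\end{proof}

\section{The recursion}\label{sec:recursion}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
Define stages $T_\alpha=(\Gamma_\alpha,Y_\alpha,F_\alpha)$, $\alpha\le\omega_1$, with $T_\beta\preceq T_\alpha$ for $\beta\le\alpha$, by transfinite recursion. Start with $\Gamma_0=\emptyset$, $Y_0=\mathbb R$ and $F_0(0)=0$. Let $T_{\alpha+1}$ be the stage constructed from $T_\alpha$ in the proof of Proposition~\ref{prop:succ}; then $T_\beta\preceq T_\alpha\preceq T_{\alpha+1}$ for $\beta\le\alpha$, and Lemma~\ref{lem:trans} gives $T_\beta\preceq T_{\alpha+1}$. At limit ordinals use Proposition~\ref{prop:limit}. Write $B_\alpha=B_{\ell_1(\Gamma_\alpha)}$, $S_\alpha=B_{Y_\alpha}\setminus F_\alpha(B_\alpha)$ and $(\Gamma,Y,F)=T_{\omega_1}$. As part of a stage, $F$ is injective and nonexpansive, and it extends every $F_\alpha$.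

\emph{Surjectivity.} Here the length $\omega_1$ is used. A Cauchy sequence in $\bigcup_{\alpha<\omega_1}Y_\alpha$ has countably many terms, so it lies in a single $Y_\alpha$ with $\alpha<\omega_1$ and converges there. The union is therefore complete and equals $Y$. Each $y\in B_Y$ lies in some $B_{Y_\alpha}$, and $B_{Y_\alpha}\subset F_{\alpha+1}(B_{\alpha+1})\subset F(B_{\ell_1(\Gamma)})$ by Proposition~\ref{prop:succ}(a). (At a countable limit stage the completion may add points that the map misses.)

\emph{Property \textup{(i)}.} The first step suffices. We have $S_0=[-1,1]\setminus\{0\}$, and $F(e_s)=s\in Y_0=\mathbb R$ for $s\in S_0$. So $\|e_s\|=1$ while $\|F(e_s)\|=|s|$ takes every value in $(0,1]$, and for $s\ne s'$ in $S_0$ we have $\|e_s-e_{s'}\|=2$ while $\|F(e_s)-F(e_{s'})\|=|s-s'|$ can be arbitrarily small. In particular $F$ is not an isometry.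

\emph{Cardinality.} The upper bounds hold for every stage. The lower bounds hold because $\Gamma$ contains a copy of $S_0$ and $Y$ contains $\mathbb R$.

\emph{Property \textup{(ii)}.} Let $y\in B_Y$, say $y\in Y_\alpha$ with $\alpha<\omega_1$. By Proposition~\ref{prop:succ}(b) there are $y_n\in S_{\alpha+1}$ with $y_n\to y$. Since $y\in F_{\alpha+1}(B_{\alpha+1})$, we have $y_n\ne y$ for all $n$, so after passing to a subsequence the $y_n$ are pairwise distinct. By Proposition~\ref{prop:succ}(a) applied to $T_{\alpha+1}$, the preimage $F^{-1}(y_n)$ is the basis vector $e_{y_n}$ added at the step from $\alpha+1$ to $\alpha+2$. These vectors are pairwise at distance $2$, so the sequence $F^{-1}(y_n)$ does not converge, and $F^{-1}$ is discontinuous at $y$.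
\end{proof}

\begin{thebibliography}{1}

\bibitem{Zav}
Olesia Zavarzina, \emph{On expand-contract plasticity in quasi-metric spaces}, arXiv:2207.11513 (2022).

\end{thebibliography}
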